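# Edge colorings with no even clique: oriented first differences and a doubling step

## 1. Six edges on four binary words

Take the words $00,01,10,11$ as the vertices of $K_4$, and color each edge by the first position in which its two words differ. The four edges between $\{00,01\}$ and $\{10,11\}$ get color $1$; the edges $\{00,01\}$ and $\{10,11\}$ get color $2$. So color $1$ occurs four times and color $2$ twice: every color occurs an even number of times.

Now keep only three words, say $00,01,10$. Color $1$ occurs twice and color $2$ once. This is no accident. Take three distinct binary words of any common length, and look at the first position where they do not all agree. Since there are only two letters, one word splits off from the other two, so this position is the color of exactly two edges; the remaining edge has a later position as its color, and that color occurs exactly once. With $n$ words of length about $\log_2 n$, a logarithmic number of colors therefore suffices to have, inside every triple, a color that occurs an odd number of times. For four vertices the same coloring fails.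

Try to repair it by recording more: color an edge by the *set* of positions in which its words differ. On the four words, the color $\{2\}$ is on $\{00,01\}$ and $\{10,11\}$; the color $\{1\}$ is on $\{00,10\}$ and $\{01,11\}$; the color $\{1,2\}$ is on $\{00,11\}$ and $\{01,10\}$. The counts are $2,2,2$, again all even.

Giving all edges different colors works for every vertex set, but costs $\binom n2$ colors. How few colors do we need so that no set of $t$ vertices sees every color an even number of times?

**Definition 1.** Given an edge coloring of $K_n$ and a graph $H$, a copy of $H$ in $K_n$ is *even-chromatic* if it has an even number of edges of each color. The coloring is *$H$-odd* if it has no even-chromatic copy of $H$. Let $r_H(n)$ be the least number of colors in an $H$-odd edge coloring of $K_n$.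

A copy of $K_t$ is just a set $T$ of $t$ vertices with all its $\binom t2$ edges. If $t\equiv 2,3\pmod 4$, then $\binom t2$ is odd and a single color does the job, so $r_{K_t}(n)=1$. If $t\equiv 0,1\pmod 4$, then $\binom t2$ is even and the question has content: an even-chromatic $K_4$ is one whose six edges are split by color as $6$, $4+2$ or $2+2+2$, and the example above has shown two of these.

The following is quoted background. Cameron and Heath proved $r_{K_4}(n)=e^{O((\log^{1/2}n)\log\log n)}$; Bennett, Heath and Zerbib, and also Ge, Xu and Zhang, proved $r_{K_5}(n)=e^{O((\log^{1/2}n)\log\log n)}$; and $r_{K_8}(n)=e^{O(\log^{2/3}n)}$. From below, Versteegen proved $r_H(n)=\Omega(\log n)$ for every graph $H$ with an even number of edges. Ge, Xu and Zhang conjectured that for every integer $t\ge4$ with $t\equiv0,1\pmod4$,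
$$r_{K_t}(n)=n^{o(1)}\qquad(n\to\infty).$$
The problem is taken from Fredy Yip, "A variant of the Erdős–Gyárfás problem for $K_8$", arXiv:2409.16778 (2024). We shall prove the conjecture, in the following form.

**Theorem 1.** Let $d\ge1$ be an integer. For every $n$ large in terms of $d$ there is an edge coloring of $K_n$ with at most
$$\exp\!\Big(O_d\big((\log n)^{1-1/d}(\log\log n)^{1/d}\big)\Big)=n^{o(1)}$$
colors such that, for every vertex set $T$ with $2\le|T|\le2^d+1$, some color occurs an odd number of times inside $T$. Hence for every $t\ge4$ with $t\equiv0,1\pmod4$, taking $d=\lceil\log_2(t-1)\rceil$,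
$$r_{K_t}(n)\le\exp\!\Big(O_t\big((\log n)^{1-1/d}(\log\log n)^{1/d}\big)\Big)=n^{o(1)},$$
so the conjecture of Ge, Xu and Zhang holds.

**Theorem 2.** The coloring in Theorem 1 has these further properties.

1. For every field $K$ and every $\alpha:V(K_n)\to K$ with $2\le|\operatorname{supp}\alpha|\le2^d+1$, some color $c$ satisfies $\sum_{xy\text{ of color }c}\alpha(x)\alpha(y)\neq0$. In particular, for every $T$ with $2\le|T|\le2^d+1$, the numbers of edges of the various colors inside $T$ have greatest common divisor $1$. So for no integer $q\ge2$ are they all divisible by $q$.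
2. $d$ may grow with $n$. If $\varepsilon>0$ is fixed and $1\le d=d(n)\le(1-\varepsilon)\dfrac{\ln\ln n}{\ln\ln\ln n}$, there is such a coloring with $n^{o(1)}$ colors, valid simultaneously for all $2\le|T|\le2^d+1$.

For $t=4,5$ we have $d=2$, and the bound reads $e^{O(\sqrt{\log n\,\log\log n})}$. Together with the trivial cases, $r_{K_t}(n)=n^{o(1)}$ for every fixed $t\ge2$.

## 2. Giving each edge a direction

The split $2,2,2$ above came from the two diagonals $\{00,11\}$ and $\{01,10\}$ having the same color. They can be told apart. For an ordered pair $(x,y)$ of words write, in each position, $+$ if the letter goes up from $0$ to $1$, $-$ if it goes down, and $0$ if it does not change. Reversing the pair reverses the signs; let the color of an edge be its sign vector up to this reversal. Then $00\to11$ gives $(+,+)$ and $01\to10$ gives $(+,-)$. These are not reversals of each other, and the counts on the four words are now $2,2,1,1$.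

For words of length $l$ this uses $(3^l-1)/2$ colors, which for $l\ge3$ exceeds the number $2^l$ of vertices, so it is no solution. But it shows that direction is worth recording. The next definition fixes what we want from directed data.

**Definition 2.** A *pattern* on a nonempty finite set $V$ is a map $\varphi:V\times V\to\Gamma$, where $\Gamma$ is a finite set with an element $0$ and an involution $*$ fixing $0$, such that

* (P1) $\varphi(x,y)=0$ if and only if $x=y$;
* (P2) $\varphi(y,x)=\varphi(x,y)^*$;
* (P3) there are no $x,y,z$ with $\varphi(x,y)=\varphi(y,z)\ne0$.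

Condition (P3) says that no nonzero value can be followed by itself. With $z=x$ it gives $\varphi(x,y)\ne\varphi(y,x)$ whenever $x\neq y$: the two directions of an edge always look different.

*Example A.* On $\{0,1\}$ put $\varphi(0,1)=+$, $\varphi(1,0)=-$, and $\varphi(0,0)=\varphi(1,1)=0$, with $+^*=-$. One cannot go up twice, so (P3) holds.

*Example B (oriented first differences).* On $Z_0=\{0,1\}^{m_0}$, for $x\ne y$ with first differing coordinate $i$, put
$$\varphi(x,y)=(i,x_i),\qquad (i,a)^*=(i,1-a),$$
and $\varphi(x,x)=0$. (P1) is clear, and (P2) holds because $y_i=1-x_i$. If $\varphi(x,y)=\varphi(y,z)=(i,a)$, then $x_i=a=y_i$, contradicting that $x,y$ differ at $i$; so (P3) holds. There are $|\Gamma|=2m_0+1$ values.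

A subset of $V$ inherits the pattern of $V$ by restriction.

Parity of color counts is a statement about a quadratic form over $\mathbb F_2$. Nothing in the argument needs the field to be $\mathbb F_2$, so fix an arbitrary field $K$.

**Definition 3.** For a pattern on $V$, functions $\alpha,\beta\in K^V$ and $\gamma\in\Gamma$, put
$$B_\gamma(\alpha,\beta)=\sum_{(x,y):\,\varphi(x,y)=\gamma}\alpha(x)\beta(y).\tag{1}$$
Call $\alpha$ *even* if $B_\gamma(\alpha,\alpha)=0$ for all $\gamma\ne0$. Call $V$ *good* (over $K$) if every even $\alpha\in K^V$ has $|\operatorname{supp}\alpha|\le1$. The set of ordered pairs with $\varphi=\gamma$ is called the *class* $\gamma$.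

Each $B_\gamma$ is bilinear. By (P2) and (P1),
$$B_\gamma(\alpha,\beta)=B_{\gamma^*}(\beta,\alpha),\qquad B_0(\alpha,\beta)=\sum_{x}\alpha(x)\beta(x).\tag{2}$$
If $|\operatorname{supp}\alpha|\le1$, then $\alpha$ is even, because by (P1) a class $\gamma\ne0$ has no pair $(x,x)$. So "good" means that only the unavoidable functions are even. Whether a function is even does not change when we pass to a subset containing its support, or extend it by zero; in particular subsets of good sets are good. We write $e_p$ for the indicator function of $\{p\}$.

*Small cases by hand.* A one-point set is good. A two-point set $\{x,y\}$ is good: since $\varphi(x,y)\ne\varphi(y,x)$, the class $\varphi(x,y)$ is the single pair $(x,y)$, and evenness says $\alpha(x)\alpha(y)=0$. The four words with the pattern of Example B are not good, over any field: evenness means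
$$(\alpha_{00}+\alpha_{01})(\alpha_{10}+\alpha_{11})=0,\qquad \alpha_{00}\alpha_{01}+\alpha_{10}\alpha_{11}=0,$$
and $(\alpha_{00},\alpha_{01},\alpha_{10},\alpha_{11})=(1,-1,1,1)$ satisfies both. Over $\mathbb F_2$ this is the all-ones function, our first example. With sign vectors (Example A in each coordinate), evenness on the four words means
$$\alpha_{00}\alpha_{11}=0,\quad \alpha_{01}\alpha_{10}=0,\quad \alpha_{00}\alpha_{01}+\alpha_{10}\alpha_{11}=0,\quad \alpha_{00}\alpha_{10}+\alpha_{01}\alpha_{11}=0.$$
By the first equation, $\alpha_{00}=0$ or $\alpha_{11}=0$. If $\alpha_{00}=0$, the others say that $\alpha_{01}\alpha_{10}$, $\alpha_{10}\alpha_{11}$ and $\alpha_{01}\alpha_{11}$ vanish, so at most one value is nonzero. If $\alpha_{11}=0$, then $\alpha_{01}\alpha_{10}$, $\alpha_{00}\alpha_{01}$ and $\alpha_{00}\alpha_{10}$ vanish, with the same result. So this four-point pattern is good.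

**From a pattern to a coloring.** Give the edge $xy$ the color $\{\varphi(x,y),\varphi(y,x)\}$. There are at most $|\Gamma|$ colors. If the color $\{\gamma,\gamma^*\}$ occurs, then $\gamma\ne\gamma^*$ by (P3), and each edge $xy$ of this color gives exactly one ordered pair with $\varphi=\gamma$. Hence
$$B_\gamma(\alpha,\alpha)=\sum_{xy\text{ of color }\{\gamma,\gamma^*\}}\alpha(x)\alpha(y).\tag{3}$$
For $K=\mathbb F_2$ and $\alpha=1_T$, the right side is the parity of the number of edges of this color inside $T$. So $T$ is even-chromatic if and only if $1_T$ is even. Our goal becomes: find a large set with a pattern of few values in which no $\alpha$ with $2\le|\operatorname{supp}\alpha|\le2^d+1$ is even.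

## 3. A box, a column, and what products preserve

**Products.** If $U$ and $W$ have patterns, give $U\times W$ the map
$$\big((u,w),(u',w')\big)\mapsto\big(\varphi_U(u,u'),\varphi_W(w,w')\big),$$
with zero $(0,0)$ and the componentwise involution. (P1) and (P2) are clear. If two consecutive pairs had the same nonzero value, one component of that value would be nonzero, and (P3) would fail in that factor; so (P3) holds. Products are associative up to rebracketing. The good four-point pattern of Section 2 is the square of Example A.

A sensible plan is this. Take a pattern $Z$ that handles all small sets, up to size $s$. Pass to $Z^l$, hoping to handle larger sets, with few values compared to the $|Z|^l$ vertices. There are two natural choices of pattern on $Z^l$.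

*First choice: the product,* with value $(\varphi(x_1,y_1),\dots,\varphi(x_l,y_l))$. The ratio of $\log(\text{number of values})$ to $\log(\text{number of vertices})$ is the same as for $Z$. But there is no gain. If a set $A\subseteq Z$ carries an even function with support $A$, then the *column* $\{y\}\times A$, with $y\in Z^{l-1}$ fixed, carries the same function, and it is still even. For instance the four words with weights $(1,-1,1,1)$ survive.

*Second choice: first differences with both letters,* with value $(i,x_i,y_i)$, where $i$ is the first coordinate in which $x,y$ differ. This has at most $1+l|Z|^2$ values, and on a column $\{y\}\times A$ all edges have different colors. But a *box* fails. Take $l=2$, $a\ne b$ and $c\ne d$ in $Z$, and the four points $\{a,b\}\times\{c,d\}$. The four edges between the part with first coordinate $a$ and the part with first coordinate $b$ all have color $\{(1,a,b),(1,b,a)\}$, and the two remaining edges have color $\{(2,c,d),(2,d,c)\}$. This is $4+2$ again.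

So the two choices fail, each on a set that the other one handles: on the box, the product pattern gives the two diagonals the values $(\varphi(a,b),\varphi(c,d))$ and $(\varphi(a,b),\varphi(d,c))$ up to reversal, and these colors occur once each. This suggests recording both.

**Definition 4.** Given a pattern $\varphi:Z\times Z\to\Gamma$ and $l\ge0$, let $Z^{(l)}$ be the set $Z^l$ with $\Phi(x,x)=0$ and, for $x\ne y$ with first differing coordinate $i$,
$$\Phi(x,y)=\big(i,\;x_i,\;y_i;\;\varphi(x_1,y_1),\dots,\varphi(x_l,y_l)\big),\qquad (i,a,b;(\gamma_j))^*=(i,b,a;(\gamma_j^*)).$$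

(P1) and (P2) are clear. If $\Phi(x,y)=\Phi(y,z)\ne0$, then both values have the same $i$, and comparing second entries gives $x_i=y_i$, contradicting the choice of $i$; so (P3) holds. The number of values is at most
$$1+l\,|Z|^2\,|\Gamma|^l.\tag{4}$$
The extra factor $l|Z|^2$ is small next to the $|Z|^l$ vertices when $l$ is large; this is what keeps the construction cheap.

*Example.* For $Z=\{0,1\}$ as in Example A and $l=2$: the pairs $00\to01$ and $10\to11$ both have value $(2,0,1;0,+)$, the pairs $00\to10$ and $01\to11$ both have value $(1,0,1;+,0)$, and the diagonals have values $(1,0,1;+,+)$ and $(1,0,1;+,-)$.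

To prove that $Z^{(l)}$ really handles larger sets, we shall slice a function on it into pieces that live on sets we already understand. These pieces can have large support even when few slices are nonzero, so "all sets of size at most $s$ are good" is not a strong enough statement to carry along. The right statement allows an arbitrary good factor on the side.

**Definition 5.** $Z$ is *$s$-strong* (over $K$) if for every good $U$ and every $Z'\subseteq Z$ with $1\le|Z'|\le s$, the product $U\times Z'$ is good.

Take $U$ to be a point. Then $U\times Z'$ is $Z'$ itself, and we see: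
$$\text{if }Z\text{ is }s\text{-strong, then no }\alpha\in K^Z\text{ with }2\le|\operatorname{supp}\alpha|\le s\text{ is even.}\tag{5}$$
Indeed, put $Z'=\operatorname{supp}\alpha$ and restrict $\alpha$ to $Z'$. For example, $\{0,1\}^{m_0}$ with $m_0\ge2$, as in Example B, is not $4$-strong: the words that agree outside the first two coordinates form a copy of the bad four words. We shall see that it is $3$-strong.

## 4. Two orthogonal functions on a good set

What does it mean that $U\times\{a,b\}$ is good? Write a function $S$ on it as two slices $S_a=S(\cdot,a)$ and $S_b=S(\cdot,b)$ in $K^U$. The class $(\gamma,\varphi(a,b))$ contains only pairs from slice $a$ to slice $b$, so its sum is $B_\gamma(S_a,S_b)$, for every $\gamma\in\Gamma_U$ *including* $0$. The class $(\gamma,0)$ with $\gamma\ne0$ gives $B_\gamma(S_a,S_a)+B_\gamma(S_b,S_b)$. The classes $(\gamma,\varphi(b,a))$ give nothing new, by (2). So the two-slice case is exactly the following statement, and every later step reduces to it.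

**Lemma 1.** Let $V$ be good and let $\alpha,\beta\in K^V$ satisfy

* (i) $B_\gamma(\alpha,\beta)=0$ for all $\gamma\in\Gamma$, including $\gamma=0$;
* (ii) $B_\gamma(\alpha,\alpha)+B_\gamma(\beta,\beta)=0$ for all $\gamma\ne0$.

Then $|\operatorname{supp}\alpha|+|\operatorname{supp}\beta|\le1$.

If $V$ is a single point, (i) at $\gamma=0$ says that the product of two scalars is $0$, so one of them is $0$; this is why $\gamma=0$ is included.

*Proof.*

**Step 1: the sum is even.** The aim is to use goodness of $V$ once, to express $\alpha$ through $\beta$. By (2) and (i), $B_\gamma(\beta,\alpha)=B_{\gamma^*}(\alpha,\beta)=0$ for all $\gamma$. So for $\gamma\ne0$,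
$$B_\gamma(\alpha+\beta,\alpha+\beta)=B_\gamma(\alpha,\alpha)+B_\gamma(\alpha,\beta)+B_\gamma(\beta,\alpha)+B_\gamma(\beta,\beta)=0.$$
Hence $\alpha+\beta$ is even, and since $V$ is good, $\alpha=ce_p-\beta$ for some $c\in K$ and $p\in V$. Substitute this into $B_\gamma(\alpha,\beta)=0$ and $B_\gamma(\beta,\alpha)=0$:
$$B_\gamma(\beta,\beta)=c\,B_\gamma(e_p,\beta)=c\,B_\gamma(\beta,e_p)\qquad\text{for all }\gamma\in\Gamma.\tag{6}$$

**Step 2: $\beta$ itself is even.** This is where (P3) enters. Let $\gamma\neq0$. The value $B_\gamma(e_p,\beta)$ is a sum over those $b$ with $\varphi(p,b)=\gamma$, and $B_\gamma(\beta,e_p)$ is a sum over those $b'$ with $\varphi(b',p)=\gamma$. If both index sets were nonempty, then $\varphi(b',p)=\varphi(p,b)=\gamma\ne0$, against (P3). So one of the two sums is empty, hence $0$, and (6) gives $B_\gamma(\beta,\beta)=0$. As $V$ is good, $\beta=be_q$ for some $b\in K$, $q\in V$.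

**Step 3: one of the two functions vanishes.** It remains to use the class $\gamma=0$. There (6) reads $b^2=c\,\beta(p)$. If $b=0$, then $\beta=0$ and $\alpha=ce_p$. If $b\ne0$, then $\beta(p)\neq0$, so $q=p$ and $\beta(p)=b$; then $b^2=cb$ gives $b=c$, so $\beta=ce_p$ and $\alpha=0$. In both cases $|\operatorname{supp}\alpha|+|\operatorname{supp}\beta|\le1$. $\square$

## 5. Three binary words at a time

The observation about triples in Section 1 now takes its strong form.

**Lemma 2.** The pattern $Z_0=\{0,1\}^{m_0}$ of Example B is $3$-strong.

*Proof.* Let $U$ be good, $Z'\subseteq Z_0$ with $1\le|Z'|\le3$, and let $S\in K^{U\times Z'}$ be even. Write $S_z=S(\cdot,z)\in K^U$. We must show $|\operatorname{supp}S|\le1$.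

**Step 1: one or two words.** These cases need no property of binary words. If $|Z'|=1$, then $U\times Z'$ has the pattern of $U$, which is good. If $Z'=\{a,b\}$, the computation at the start of Section 4 shows that $S_a,S_b$ satisfy (i) and (ii) of Lemma 1, so $|\operatorname{supp}S|=|\operatorname{supp}S_a|+|\operatorname{supp}S_b|\le1$.

**Step 2: the relations for three words.** Here we read off what evenness says. Let $i$ be the first coordinate where the three words do not all agree. One of them, $a$, differs there from the other two, $b$ and $c$, which agree there. So $\varphi(a,b)=\varphi(a,c)=\eta$ with $\eta=(i,a_i)$, while $\varphi(b,a)=\varphi(c,a)=(i,1-a_i)$, and $\varphi(b,c)$ and $\varphi(c,b)$ are two different values with first entry larger than $i$. Thus the class $(\gamma,\eta)$ involves exactly the slice pairs $(a,b)$ and $(a,c)$, and the class $(\gamma,\varphi(b,c))$ involves only $(b,c)$. Evenness of $S$ gives, for all $\gamma\in\Gamma_U$ including $0$,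
$$B_\gamma(S_a,S_b+S_c)=0,\qquad B_\gamma(S_b,S_c)=0,\tag{7}$$
and, from the classes $(\gamma,0)$, for $\gamma\neq0$,
$$B_\gamma(S_a,S_a)+B_\gamma(S_b,S_b)+B_\gamma(S_c,S_c)=0.\tag{8}$$

**Step 3: merge $b$ and $c$, then separate them.** We apply Lemma 1 twice. Put $\beta=S_b+S_c$. By (7) and (2), $B_\gamma(S_b,S_c)=B_\gamma(S_c,S_b)=0$, so $B_\gamma(\beta,\beta)=B_\gamma(S_b,S_b)+B_\gamma(S_c,S_c)$, and (8) becomes $B_\gamma(S_a,S_a)+B_\gamma(\beta,\beta)=0$ for $\gamma\ne0$. Together with the first relation in (7), Lemma 1 applies to $S_a,\beta$ and gives
$$|\operatorname{supp}S_a|+|\operatorname{supp}\beta|\le1.\tag{9}$$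
In particular $S_a$ has at most one point in its support, so $B_\gamma(S_a,S_a)=0$ for $\gamma\ne0$, and (8) becomes $B_\gamma(S_b,S_b)+B_\gamma(S_c,S_c)=0$. With the second relation in (7), Lemma 1 applies to $S_b,S_c$ and gives $|\operatorname{supp}S_b|+|\operatorname{supp}S_c|\le1$.

**Step 4: count.** It remains to combine the two bounds. If $S_b=S_c=0$, then $|\operatorname{supp}S|=|\operatorname{supp}S_a|\le1$. Otherwise exactly one of $S_b,S_c$ is nonzero, and it has a single point in its support. Then $\beta\ne0$, so $S_a=0$ by (9), and $|\operatorname{supp}S|=1$. $\square$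

## 6. From $s$ to $2s-1$

**Lemma 3.** If $Z$ is $s$-strong (with $s\ge1$), then $Z^{(l)}$ is $(2s-1)$-strong for every $l\ge0$.

Before the proof, here is the mechanism. View a word in $Z^{(l)}$ as a pair $(y,z)$, where $y\in Z^{l-1}$ and $z\in Z$ is the last letter, and arrange a function $S$ on $U\times Z^{(l)}$ as a matrix with rows $y$, columns $z$, and entries in $K^U$. The last letter comes last in the order of comparison, so $\Phi$ reveals the exact pair $(z,z')$ only when $y=y'$; this will make distinct columns orthogonal. If $y\ne y'$, it reveals only $\varphi(z,z')$. If few columns are used, strength of $Z$ finishes the proof. If many columns are used, some column has a single nonzero entry, and orthogonality makes such a column very special: only one can exist. With at most $2s-1$ nonzero entries, this forces at most $s$ columns.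

*Proof.* We induct on $l$. For $l=0$, $Z^{(0)}$ is a point, and $U\times Z^{(0)}$ has the pattern of the good set $U$. Let $l\ge1$ and $Y=Z^{(l-1)}$, which is $(2s-1)$-strong by induction. As a set, $Z^{(l)}=Y\times Z$.

Let $U$ be good and let $S\in K^{U\times Z^{(l)}}$ be even. Write $S_{yz}=S(\cdot,y,z)\in K^U$ and $Q=\{(y,z):S_{yz}\ne0\}$, and suppose $|Q|\le2s-1$. We must show $|\operatorname{supp}S|\le1$; this suffices, because an even function on $U\times Q'$ with $|Q'|\le2s-1$ extends by zero to such an $S$. Assume $S\ne0$. Let $Y'\subseteq Y$ and $Z'\subseteq Z$ be the projections of $Q$. They are nonempty and $|Y'|\le|Q|\le2s-1$, so $U\times Y'$ is good.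

**Step 1: collapse the last coordinate.** The purpose is to control the row sums
$$S^*_y=\sum_zS_{yz},$$
which form a function $S^*\in K^{U\times Y'}$. We claim that $S^*$ is even for the product pattern on $U\times Y'$. Fix $(\gamma,\eta)\ne(0,0)$. Expanding the row sums, $B_{(\gamma,\eta)}(S^*,S^*)$ is the sum of $S(u,y,z)S(u',y',z')$ over all pairs $\big((u,y,z),(u',y',z')\big)$ with $\varphi_U(u,u')=\gamma$ and $\Phi_Y(y,y')=\eta$, with $z,z'$ arbitrary. We show that these pairs form a union of nonzero classes of $U\times Z^{(l)}$; the sum over each of these is $0$ since $S$ is even.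

* If $\eta\ne0$, then $y\ne y'$, the first difference of $(y,z)$ and $(y',z')$ occurs among the first $l-1$ coordinates, and their $\Phi$-value is $\eta$ with $\varphi(z,z')$ appended. So the pairs are the union, over $\theta\in\Gamma$, of the classes $(\gamma,\eta\text{ with }\theta\text{ appended})$, whose second component is nonzero.
* If $\eta=0$, then $\gamma\ne0$, and the pairs are those with $y=y'$ and $\varphi_U(u,u')=\gamma$. Those with $z=z'$ form the class $(\gamma,0)$. Those with $z\ne z'$ form the classes $\big(\gamma,(l,z,z';0,\dots,0,\varphi(z,z'))\big)$. All have $\gamma\neq0$, so all are nonzero classes.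

This proves the claim. Since $U\times Y'$ is good, $|\operatorname{supp}S^*|\le1$.

**Step 2: distinct columns are orthogonal.** Here we use that $\Phi$ records both letters at the first difference. Let $z\ne z'$ and let $\gamma\in\Gamma_U$ be arbitrary, including $0$. The class $\big(\gamma,(l,z,z';0,\dots,0,\varphi(z,z'))\big)$ is nonzero, and it consists exactly of the pairs with $y=y'$, last letters $z$ and $z'$, and $\varphi_U=\gamma$. So evenness of $S$ gives
$$\sum_{y}B_\gamma(S_{yz},S_{yz'})=0\qquad\text{for all }z\neq z'\text{ and all }\gamma\in\Gamma_U.\tag{10}$$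

**Step 3: a column with a single entry is very special.** Suppose $z\in Z'$ has exactly one $y$ with $(y,z)\in Q$. We determine this entry. Put
$$\alpha=S_{yz}\ne0,\qquad \beta=\sum_{z'\ne z}S_{yz'}=S^*_y-\alpha.$$
For $z'\ne z$, only the row $y$ contributes to (10), so $B_\gamma(\alpha,S_{yz'})=0$. Summing over $z'\neq z$, we get $B_\gamma(\alpha,\beta)=0$ for all $\gamma$, and then $B_\gamma(\beta,\alpha)=B_{\gamma^*}(\alpha,\beta)=0$ for all $\gamma$ by (2). Hence for $\gamma\ne0$
$$B_\gamma(\alpha,\alpha)+B_\gamma(\beta,\beta)=B_\gamma(\alpha+\beta,\alpha+\beta)=B_\gamma(S^*_y,S^*_y)=0,$$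
where the last equality holds because $|\operatorname{supp}S^*_y|\le1$ by Step 1. Lemma 1, applied in the good set $U$, gives $|\operatorname{supp}\alpha|+|\operatorname{supp}\beta|\le1$. As $\alpha\neq0$, we get $\beta=0$ and $\alpha=S^*_y=ce_p$ with $c\ne0$. Since $S^*$ has at most one point in its support, that point is $(p,y)$ and its value is $c$. So $y=y_0$, $p$ and $c$ are determined by $S^*$ and do not depend on the column $z$.

**Step 4: at most $s$ columns are used.** This is where the number $2s-1$ comes from. Suppose two distinct columns $z_1,z_2\in Z'$ each had a single entry. By Step 3, $S_{y_0z_1}=S_{y_0z_2}=ce_p$, and all other entries in these columns are $0$. Then (10) with $\gamma=0$ gives $0=B_0(ce_p,ce_p)=c^2$, a contradiction. So at most one $z\in Z'$ lies in only one pair of $Q$, and every other $z\in Z'$ lies in at least two. Therefore $2|Z'|-1\le|Q|\le2s-1$, that is, $|Z'|\le s$.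

**Step 5: pass to the product pattern.** Now strength of $Z$ can be used. The value $\Phi\big((y,z),(y',z')\big)$ determines $\big(\Phi_Y(y,y'),\varphi(z,z')\big)$: the value $0$ gives $(0,0)$; a value with $i\le l-1$ gives the value with its last entry removed, together with that last entry; a value with $i=l$ gives $0$ together with its last entry. So every class $(\gamma,\eta,\theta)\ne(0,0,0)$ of the product pattern on $(U\times Y')\times Z'$ is a union of classes $(\gamma,\zeta)$ of $U\times Z^{(l)}$, restricted to $U\times Y'\times Z'$. Each of these is nonzero: either $\gamma\ne0$, or $(\eta,\theta)\ne(0,0)$ and then $\zeta\neq0$. Since $S$ vanishes outside $U\times Y'\times Z'$, it is even for this product pattern as well. The factor $U\times Y'$ is good, $Z$ is $s$-strong and $1\le|Z'|\le s$, so $(U\times Y')\times Z'$ is good. Hence $|\operatorname{supp}S|\le1$. $\square$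

Step 5 applies the definition of strength with the good set $U\times Y'$ in the role of $U$; this is why Definition 5 allows an arbitrary good factor.

## 7. The tower of powers and its number of colors

Let $m\ge2$, $k=k(m)=\lceil\log_2(2m)\rceil\ge2$ and $m_0=mk$. Define
$$V_0=Z_0=\{0,1\}^{m_0},\qquad V_j=V_{j-1}^{(m)}\quad(j\ge1).$$
These patterns do not depend on the field $K$. By Lemmas 2 and 3, over every field, $V_h$ is $s_h$-strong with $s_0=3$ and $s_h=2s_{h-1}-1$. Then $s_h-1=2(s_{h-1}-1)$, so $s_h=2^{h+1}+1$. Given $d\ge1$, put $h=d-1$. By (5),
$$\text{over every field, no }\alpha\in K^{V_h}\text{ with }2\le|\operatorname{supp}\alpha|\le2^d+1\text{ is even.}\tag{11}$$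

**Step 1: what (11) says about the coloring.** Take the coloring of the complete graph on $V_h$ associated with the pattern, and restrict it to any vertex subset. For $\alpha$ as in (11), supported in the subset and extended by zero, some $\gamma\ne0$ has $B_\gamma(\alpha,\alpha)\ne0$; in particular the color $\{\gamma,\gamma^*\}$ occurs, and by (3) the sum of $\alpha(x)\alpha(y)$ over its edges is nonzero. This is the first assertion of Theorem 2, part 1. For a set $T$ with $2\le|T|\le2^d+1$ and a prime $p$, take $K=\mathbb F_p$ and $\alpha=1_T$: some color occurs inside $T$ a number of times not divisible by $p$. As this holds for every prime, the color counts in $T$ have greatest common divisor $1$. For $p=2$, some color occurs an odd number of times.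

**Step 2: count the values.** We show that the number of values is a small power of the number of vertices. Let $g_j$ be the number of pattern values on $V_j$, and let
$$\ell_j=\log_2|V_j|=km^{j+1},\qquad \rho_j=\frac{\log_2g_j}{\ell_j}.$$
(Indeed $\ell_0=mk$ and $\ell_j=m\ell_{j-1}$.) Since $2m\le2^k$ and $k\le2^{k-1}$, we have $g_0=2mk+1\le2^{2k-1}+1\le2^{2k}$, so $\rho_0\le\frac{2k}{mk}=\frac2m$. For $j\ge1$, (4) gives
$$g_j\le1+m|V_{j-1}|^2g_{j-1}^m\le2m|V_{j-1}|^2g_{j-1}^m.$$
Since $\log_2(2m)\le k\le\ell_{j-1}$, this yields $\log_2g_j\le3\ell_{j-1}+m\log_2g_{j-1}$. Dividing by $\ell_j=m\ell_{j-1}$ gives $\rho_j\le\rho_{j-1}+\frac3m$. Therefore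
$$\rho_h\le\frac{3h+2}{m}\le\frac{3d}{m}.\tag{12}$$
So each power costs only $3/m$ in the exponent. For $d=2$ (that is, $t=4,5$) we have about $2^{km^2}$ vertices and at most $2^{6km}$ colors, which is where the square root comes from.

**Step 3: choose $m$ for a given $n$.** We need $|V_h|\ge n$ without overshooting much. Let $N=\log_2n$, and let $m\ge2$ be minimal with $k(m)m^d\ge N$. Then $\ell_h=k(m)m^d\ge N$, so $n\le|V_h|$, and we restrict the coloring to $n$ vertices. Suppose $m\ge3$. By minimality, $k(m-1)(m-1)^d<N$. Since $m\le2(m-1)$, we have $k(m)\le k(m-1)+1$, and $k(m-1)\ge2$ gives $k(m-1)+1\le\frac32k(m-1)$. Hence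
$$\ell_h=k(m)m^d\le\tfrac32\,k(m-1)(m-1)^d\Big(\frac m{m-1}\Big)^d\le\tfrac32\Big(1+\frac1{m-1}\Big)^dN.$$
The number $C$ of colors is at most $g_h$, so by (12)
$$\log_2C\le\rho_h\ell_h\le\frac{9d}{2m}\Big(1+\frac1{m-1}\Big)^dN\qquad(m\ge3).\tag{13}$$

**Step 4: fixed $d$.** This gives the bound of Theorem 1. Since $k(m)m^d\ge N$, we have $m\to\infty$ as $n\to\infty$, so $m\ge3$ for large $n$. From $(m-1)^d<N$ we get $m\le N^{1/d}+1\leq 2N$, so $k(m)\le\log_2m+2=O(\log N)$. Hence
$$m\ge\Big(\frac N{k(m)}\Big)^{1/d}=\Omega_d\Big(\Big(\frac N{\log N}\Big)^{1/d}\Big).$$
In (13), $\big(1+\frac1{m-1}\big)^d\le2^d$, so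
$$\log C=O_d\Big(\frac Nm\Big)=O_d\big(N^{1-1/d}(\log N)^{1/d}\big).$$
As $N=\log_2n$, this is $O_d\big((\log n)^{1-1/d}(\log\log n)^{1/d}\big)$. It is $o(\log n)$, because its quotient by $\log n$ is $O_d\big((\log\log n/\log n)^{1/d}\big)$. So $C=n^{o(1)}$, and with Step 1 this proves the first assertion of Theorem 1 and part 1 of Theorem 2.

Now let $t\ge4$ with $t\equiv0,1\pmod4$, and $d=\lceil\log_2(t-1)\rceil$. Then $t\le2^d+1$, so every set of $t$ vertices has a color occurring an odd number of times inside it. The coloring is $K_t$-odd, which proves the bound on $r_{K_t}(n)$, and with it the conjecture of Ge, Xu and Zhang.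

**Step 5: growing $d$.** This proves part 2 of Theorem 2. We need $m\to\infty$ and $d/m\to0$, and then (13) does the rest. We may assume $\varepsilon<1$. We have $\ln N=\ln\ln n-\ln\ln2>\ln\ln n$, and the function $x/\ln x$ is increasing for $x>e$. So for large $n$ the hypothesis gives $d\le(1-\varepsilon)\frac{\ln N}{\ln\ln N}$, and since $\frac{\ln N}{\ln\ln N}\to\infty$,
$$d+1\le\Big(1-\frac\varepsilon2\Big)\frac{\ln N}{\ln\ln N}\qquad\text{for large }n.\tag{14}$$
Next, $\log_2m\le m-1$ gives $k(m)\le\log_2m+2\le m+1\le2m$. So $2m^{d+1}\ge k(m)m^d\ge N$, and by (14)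
$$m\ge\Big(\frac N2\Big)^{1/(d+1)}\ge\tfrac12N^{1/(d+1)}=\tfrac12\exp\Big(\frac{\ln N}{d+1}\Big)\ge\tfrac12(\ln N)^{1/(1-\varepsilon/2)}.$$
The exponent $1/(1-\varepsilon/2)$ is larger than $1$, and $d\le\ln N$ for large $n$. Hence $m\to\infty$ and $d/m\to0$. In particular $m\ge3$ for large $n$, and $\big(1+\frac1{m-1}\big)^d\le e^{d/(m-1)}\to1$. By (13), $\log_2C=o(N)$, that is, $C=n^{o(1)}$. By Step 1 this coloring has the stated property for all $T$ with $2\le|T|\le2^d+1$ simultaneously, and over every field. $\blacksquare$
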